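\title{Maximum matchings of locally tree-like graphs need not have optimal weight}

\begin{abstract}
Let $G_n$ be sparse graphs with i.i.d.\ edge weights that converge locally to a unimodular Bienaym\'e--Galton--Watson tree. The lexicographically optimal pair (density of matched vertices, weight per vertex) of the limit tree is known to be attained asymptotically by matchings of $G_n$ whose size is maximal up to a vanishing fraction of the vertices. We show that it cannot in general be attained by matchings of maximum cardinality. For every $d\ge3$ we construct graphs converging to the $d$-regular tree that have exactly one maximum matching, whose weight is only the mean weight, while an entropy argument shows that the optimal weight on the tree is strictly larger. For the $d$-regular tree we determine the full range of limiting values of the best weight of a maximum matching. In the other direction, maximum matchings do attain the optimum for every graph sequence when the fixed-point equation attached to the offspring law has a unique solution, for instance for Poisson offspring of mean at most $e$, and for uniformly expanding bipartite sequences.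
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{matching} of a graph is a set of edges no two of which share a vertex. In a finite graph $G=(V,E)$ a matching is \emph{maximum} if it has the largest possible cardinality, denoted $\nu(G)$, and \emph{perfect} if it covers every vertex. When the edges carry weights, one may give priority to size: among the maximum matchings, find the heaviest. For large sparse graphs one would like to read the optimal size and the optimal weight, divided by $|V|$, off the local limit of the graphs. A local limit records densities only, so it does not distinguish a matching of size $\nu(G)$ from one of size $\nu(G)-o(|V|)$. This paper asks whether this loss of information matters for the weight. It does in general, and we identify two situations in which it does not.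

\subsection{The setting}

All graphs are simple, and finite graphs have at least one vertex. For a locally finite graph $G$, a vertex $x$ and an integer $r\ge0$, the ball $B_r(G,x)$ is the subgraph induced by the vertices at distance at most $r$ from $x$, rooted at $x$. Let $G_n=(V_n,E_n)$ be finite random graphs and let $o_n$ be a root that is uniform on $V_n$ given $G_n$. The sequence \emph{converges locally} (in the sense of Benjamini and Schramm) to a random locally finite rooted graph $(G,o)$ if for every $r$ and every finite rooted graph $(F,x)$ the probability that $B_r(G_n,o_n)$ is isomorphic to $(F,x)$ tends to the probability that $B_r(G,o)$ is. There are countably many possible balls, so the law of $B_r(G_n,o_n)$ then converges in total variation: the probability of any event determined by the ball of radius $r$ converges.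

Let $\pi$ be a distribution on the non-negative integers with finite positive mean $\mathbb E[\pi]$ and generating function $\phi$. Its size-biased version $\hat\pi$ has generating function $\hat\phi(x)=\phi'(x)/\phi'(1)$, that is, $\hat\pi(k)=(k+1)\pi(k+1)/\mathbb E[\pi]$. The \emph{unimodular Bienaym\'e--Galton--Watson (UBGW) tree} $(\mathbb T,o)$ with offspring law $\pi$ is obtained by drawing the degree of the root $o$ from $\pi$ and attaching to $o$ that many independent Bienaym\'e--Galton--Watson trees with offspring law $\hat\pi$. For $\pi=\delta_d$ we have $\hat\pi=\delta_{d-1}$ and $\mathbb T$ is the $d$-regular tree $T_d$; for $\pi$ Poisson, $\hat\pi=\pi$. Let $\omega$ be a distribution on $\mathbb R$, and put i.i.d.\ weights $w(e)\sim\omega$ on the edges of $\mathbb T$. We write $w$ also for a generic variable of law $\omega$, and $\mu=\mathbb E[w]$.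

A \emph{unimodular matching} of $(\mathbb T,o,w)$ is a random edge set $\mathbb M$, possibly built with additional randomness, that is almost surely a matching and such that $(\mathbb T,o,w,\mathbb M)$ satisfies the mass-transport principle: for every non-negative measurable function $g$ of doubly rooted edge-decorated graphs,
\[
\mathbb E\Big[\sum_{v}g(\mathbb T,o,v,w,\mathbb M)\Big]=\mathbb E\Big[\sum_{v}g(\mathbb T,v,o,w,\mathbb M)\Big].
\]
This condition expresses that the root is a typical vertex for the matching as well as for the tree. The \emph{performance} of $\mathbb M$ is
\[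
\operatorname{perf}(\mathbb M)=\Big(\mathbb P\big(\exists v\sim o,\ \{o,v\}\in\mathbb M\big),\ \mathbb E\Big[\sum_{v\sim o}w(o,v)\mathbf 1_{\{o,v\}\in\mathbb M}\Big]\Big),
\]
the probability that the root is matched and the mean weight seen by the root, and $\mathbb M$ is \emph{optimal} if its performance is maximal in lexicographic order among unimodular matchings. For a matching $M_n$ of a finite random graph $G_n$ with i.i.d.\ $\omega$-weights $w_n$, the performance $\operatorname{perf}(M_n)=(p_n(M_n),b_n(M_n))$ is defined by the same formula with $(G_n,o_n,w_n,M_n)$ in place of $(\mathbb T,o,w,\mathbb M)$.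

Put $f(t)=\hat\phi(1-t)$ for $t\in[0,1]$, so that $f\circ f(t)=\hat\phi(1-\hat\phi(1-t))$. The standing hypotheses are:
\begin{itemize}
\item[(i)] $\pi$ and $\omega$ have finite expectation;
\item[(ii)] $\omega$ is atomless and has a density on some open interval;
\item[(iii)] $f\circ f$ has finitely many fixed points.
\end{itemize}
A sequence $(G_n)$ of finite random graphs is \emph{admissible} for $\pi$ if it converges locally to the UBGW tree with offspring law $\pi$ and $2|E_n|/|V_n|\to\mathbb E[\pi]$ in probability. The following two theorems are known, and we use them without proof.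

\begin{theorem}\label{thm:known1}
Assume \textup{(i)--(iii)}. Then there is a unimodular optimal matching $\mathbb M_{\mathrm{opt}}$ of $(\mathbb T,o,w)$, unique in law.
\end{theorem}

We write $(p^*,b^*)=\operatorname{perf}(\mathbb M_{\mathrm{opt}})$.

\begin{theorem}\label{thm:known2}
Assume \textup{(i)--(iii)} and let $(G_n)$ be admissible for $\pi$, with i.i.d.\ $\omega$-weights $w_n$.
\begin{itemize}
\item[(a)] There are matchings $M_n$ of $G_n$, not necessarily maximum, such that $(G_n,o_n,M_n)$ converges locally to $(\mathbb T,o,\mathbb M_{\mathrm{opt}})$ and $\operatorname{perf}(M_n)\to(p^*,b^*)$.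
\item[(b)] For any matchings $M_n$ of $G_n$, every subsequential limit of $\operatorname{perf}(M_n)$ is at most $(p^*,b^*)$ in lexicographic order.
\end{itemize}
\end{theorem}

\noindent\textbf{Convention.} Given $G_n$, the weights are independent of the root. Here and throughout, a matching $M_n$ of $G_n$ may depend on $G_n$, on $w_n$ and on extra randomness, and given all of these $o_n$ is still uniform on $V_n$. (A matching allowed to see the root could consist of one edge at $o_n$, and its performance would say nothing about its size.) Averaging over the root counts each edge of $M_n$ at both of its endpoints, so with $w(F)=\sum_{e\in F}w(e)$,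
\begin{equation}\label{eq:perf}
p_n(M_n)=\mathbb E\Big[\frac{2|M_n|}{|V_n|}\Big],\qquad b_n(M_n)=\mathbb E\Big[\frac{2w_n(M_n)}{|V_n|}\Big]
\end{equation}
whenever the second expectation exists.

The matchings of Theorem~\ref{thm:known2}(a) are only asymptotically maximum. Enriquez, Liu, M\'enard and Perchet \cite{ELMP} pose the following question.

\medskip\noindent\textbf{Question.} \emph{Assume \textup{(i)--(iii)} and let $(G_n)$ be admissible for $\pi$. Do there always exist random matchings $M_n$ of $G_n$, allowed to depend on $G_n$ and $w_n$, that are almost surely maximum and satisfy $\operatorname{perf}(M_n)\to(p^*,b^*)$?}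

\medskip When such matchings exist we say that $(G_n)$ \emph{has optimal maximum matchings}.

The natural guess is yes. The matchings of part (a) miss only $o(|V_n|)$ edges, so $o(|V_n|)$ augmentations make them maximum; if a typical augmentation changes a bounded number of edges, the weight changes by $o(|V_n|)$. The weak point is that augmenting paths can be long, and their lengths are invisible in the local limit.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $d\ge3$, $\pi=\delta_d$, and let $\omega$ satisfy \textup{(i)} and \textup{(ii)}. Then \textup{(i)--(iii)} hold, and there is an admissible sequence of deterministic simple bipartite graphs $G_n$ such that $G_n$ has exactly one maximum matching, whose performance is $(1,\mu)$ for every $n$. On the other hand $p^*=1$ and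
\[
b^*\ \ge\ \mu+\frac{(\alpha_1-\alpha_0)\,(1-e^{-c/2})\,c^2}{144\,d}\ >\ \mu,\qquad c=\log d-1>0,
\]
where $m$ is a median of $\omega$, $\alpha_0=\mathbb E[w\mid w\le m]$ and $\alpha_1=\mathbb E[w\mid w>m]$. Hence $(G_n)$ does not have optimal maximum matchings, and the answer to the Question is no.
\end{theorem}

The first coordinate is never the obstruction, and the graphs of Theorem~\ref{thm:A} are as bad as possible for the second. To say this precisely, let
\[
b_n^{\max}=\mathbb E\Big[\frac{2}{|V_n|}\max\{w_n(M):M\text{ a maximum matching of }G_n\}\Big]
\]
be the best second coordinate available to maximum matchings.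

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(1)] Assume \textup{(i)--(iii)} and let $(G_n)$ be admissible. Then $\mathbb E[2\nu(G_n)/|V_n|]\to p^*$. So every sequence of maximum matchings has first coordinate tending to $p^*$, and there always are maximum matchings with performance tending to $(p^*,\mu p^*)$.
\item[(2)] Let $d\ge3$, $\pi=\delta_d$, and let $\omega$ satisfy \textup{(i)} and \textup{(ii)}. All subsequential limits of $(b_n^{\max})$, over all admissible sequences with $|E_n|\le C|V_n|$ for some constant $C$, lie in $[\mu,b^*]$, and every value in $[\mu,b^*]$ is attained as a limit. In particular the value $\mu p^*$ in \textup{(1)} cannot be improved in general.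
\end{itemize}
\end{theorem}

The natural guess is correct when nearly maximum matchings can be made maximum at a small cost. This happens for local reasons in the first of the next two theorems and for global reasons in the second.

\begin{theorem}\label{thm:C}
Assume \textup{(i)} and \textup{(ii)}, and suppose that $f\circ f$ has a unique fixed point in $[0,1]$. Then every admissible sequence has optimal maximum matchings. This covers $\pi=\mathrm{Poisson}(c)$ for all $0<c\le e$, and every $\pi$ with $\mathbb E[\hat\pi]\le1$ satisfying \textup{(iii)}.
\end{theorem}

For a set $S$ of vertices, $\mathcal N(S)$ denotes the set of vertices adjacent to some vertex of $S$. A bipartite graph with two sides of equal size $N$ is \emph{$\kappa$-expanding} if $|\mathcal N(S)|\ge(1+\kappa)|S|$ for every $S$ contained in one side with $|S|\le N/2$. The \emph{bipartite double cover} of a graph $Q$ has vertex set $V(Q)\times\{0,1\}$, with $(u,0)$ adjacent to $(v,1)$ whenever $uv$ is an edge of $Q$.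

\begin{theorem}\label{thm:D}
Assume \textup{(i)--(iii)}, let $\kappa>0$ and let $(G_n)$ be admissible. Suppose that with probability tending to $1$ the graph $G_n$ is bipartite with sides of equal size and $\kappa$-expanding, and that $|V_n|\to\infty$ in probability. Then $(G_n)$ has optimal maximum matchings. This applies, for every $d\ge3$, to bipartite double covers of random $d$-regular graphs.
\end{theorem}

Theorems~\ref{thm:A} and~\ref{thm:D} provide two sequences with the same limit $T_d$ and opposite answers, so the answer is not determined by the local limit. Proposition~\ref{prop:obstruction} extends the negative answer to every $\pi$ whose tree is a limit of bipartite graphs with exponentially many perfect matchings. We do not settle the remaining offspring laws, those for which $f\circ f$ has several fixed points and Proposition~\ref{prop:obstruction} does not apply.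

\subsection{Paths and cycles}\label{sec:paths}

The construction behind Theorem~\ref{thm:A} is already visible in degree $2$. A long even cycle and a long path with $2L$ vertices $z_1,\dots,z_{2L}$ look alike from a typical vertex: both converge locally to $T_2=\mathbb Z$. The cycle has two perfect matchings. The path has one: $z_1$ must be matched to $z_2$, then $z_3$ to $z_4$, and so on, so that two boundary vertices dictate the matching everywhere. The second perfect matching of the cycle survives on the path as $\{z_2z_3,z_4z_5,\dots,z_{2L-2}z_{2L-1}\}$. It misses one edge only, yet it is disjoint from the maximum matching, and its only augmenting path is the whole graph.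

In degree $2$ this rigidity costs no weight. On a cycle with $2N$ vertices the best perfect matching has weight $\max(S,S')$ with $S,S'$ sums of $N$ independent weights, and $\max(S,S')/N\to\mu$ in $L^1$ by the law of large numbers: a choice between two matchings gains nothing at the linear scale. (Hypothesis (iii) also fails, since $f(t)=1-t$ and $f\circ f$ is the identity.) In degree $d\ge3$ two things hold at once. A $d$-regular bipartite graph has exponentially many perfect matchings, and this much choice is worth a linear gain in weight (Section~\ref{sec:gap}); by Theorem~\ref{thm:known2}(b) the gain passes to $b^*$. And such a graph can still be unrolled, as a cycle is unrolled into a path, into a graph with the same local limit and a single perfect matching (Section~\ref{sec:layers}). Section~\ref{sec:proofA} combines the two facts; of the known results it uses only part (b) of Theorem~\ref{thm:known2}. Sections~\ref{sec:repair} to~\ref{sec:leaf} prove the other theorems.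

\section{Unrolling a graph along a perfect matching}\label{sec:layers}

We need to change the global structure of a graph without changing its local limit, and coverings do that when the limit is a tree. A \emph{covering} $q:\tilde G\to G$ is a map between vertex sets that sends the neighbors of each vertex $\tilde x$ bijectively onto the neighbors of $q(\tilde x)$. A walk in $G$ starting at $q(\tilde x)$ then has a unique lift starting at $\tilde x$, and a walk in $\tilde G$ that never immediately returns to the vertex it just left (a \emph{non-backtracking} walk) projects to a non-backtracking walk.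

\begin{lemma}\label{lem:cover}
Let $q:\tilde G\to G$ be a covering and $q(\tilde x)=x$. If $B_r(G,x)$ is a tree, then $q$ restricts to an isomorphism of rooted graphs $B_r(\tilde G,\tilde x)\to B_r(G,x)$.
\end{lemma}

\begin{proof}
Walks of length at most $r$ from $\tilde x$ project to walks of the same length from $x$, and walks from $x$ lift, so $q$ maps the vertices of the first ball onto those of the second, and edges to edges. Suppose two distinct vertices of $B_r(\tilde G,\tilde x)$ have the same image $y$. Shortest paths from $\tilde x$ to them project to non-backtracking walks from $x$ to $y$ inside $B_r(G,x)$, and these are distinct because a walk has only one lift from $\tilde x$. In a tree there is only one non-backtracking walk between two given vertices, a contradiction. So $q$ is a bijection between the vertex sets of the balls. Finally, every edge $yz$ of the tree $B_r(G,x)$ is the last edge of a path of length at most $r$ from $x$, and the lift of that path shows that the preimages of $y$ and $z$ in $B_r(\tilde G,\tilde x)$ are adjacent.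
\end{proof}

The projection of the bipartite double cover $H$ of $Q$ onto $Q$ is a covering, and it sends a uniform vertex of $H$ to a uniform vertex of $Q$. If $(Q_n)$ converges locally to a random tree, then $B_r(Q_n,o_n)$ is a tree with probability tending to $1$, so Lemma~\ref{lem:cover} gives:

\begin{corollary}\label{cor:double}
If $(Q_n)$ converges locally to a random rooted tree, then the bipartite double covers of the $Q_n$ converge locally to the same tree.
\end{corollary}

Now let $H$ be a finite bipartite graph with sides $X=\{x_1,\dots,x_N\}$ and $Y=\{y_1,\dots,y_N\}$, numbered so that $P=\{x_iy_i:1\le i\le N\}$ is a perfect matching of $H$, and let $L\ge1$. The \emph{layered graph} $H[P,L]$ has vertices $(x_i,k)$ and $(y_i,k)$ for $1\le i\le N$, $1\le k\le L$, and edges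
\begin{itemize}
\item $(x_i,k)(y_i,k)$ for all $i$ and $1\le k\le L$;
\item $(x_i,k)(y_j,k+1)$ for every edge $x_iy_j\in E(H)\setminus P$ and $1\le k\le L-1$.
\end{itemize}
Edges of $P$ stay inside a layer, and all other edges climb one layer from their $X$-end to their $Y$-end; see Figure~\ref{fig:layers}. When $H$ is the cycle $y_1x_1y_2x_2\cdots y_Nx_N$, the layered graph is a disjoint union of $N$ paths $(y_i,1),(x_i,1),(y_{i+1},2),(x_{i+1},2),\dots$ with $2L$ vertices each, as in Section~\ref{sec:paths}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {1,2} \foreach \y/\z in {1/2,1/3,2/1,2/3,3/1,3/2}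
  \draw[gray] (3*\x+1,\y) -- (3*\x+3,\z);
\foreach \x in {1,2,3} \foreach \y in {1,2,3} {
  \draw[very thick] (3*\x,\y) -- (3*\x+1,\y);
  \fill (3*\x+1,\y) circle (2.6pt);
  \filldraw[fill=white] (3*\x,\y) circle (2.6pt); }
\foreach \x in {1,2,3} \node at (3*\x+0.5,0.35) {layer $\x$};
\end{tikzpicture}
\caption{The layered graph with three layers built from the complete bipartite graph $K_{3,3}$ and a perfect matching $P$. Copies of the $y_i$ are white and copies of the $x_i$ are black; copies of edges of $P$ are thick. All vertices have degree $3$ except the leftmost and rightmost ones, which have degree $1$. The leftmost vertices force the thick edges of layer $1$, these force the thick edges of layer $2$, and so on: the thick edges form the only perfect matching.}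
\label{fig:layers}
\end{figure}

\begin{lemma}\label{lem:layers}
Let $G=H[P,L]$ and $\tilde P=\{(x_i,k)(y_i,k):1\le i\le N,\ 1\le k\le L\}$.
\begin{itemize}
\item[(1)] $G$ is simple and bipartite, and $\tilde P$ is its only maximum matching; it is perfect.
\item[(2)] $\dfrac{2|E(G)|}{|V(G)|}=\dfrac{|E(H)|}{N}-\dfrac{|E(H)|-N}{NL}$.
\item[(3)] If deterministic graphs $H_n$ with perfect matchings $P_n$ converge locally to a random rooted tree and $L_n\to\infty$, then $H_n[P_n,L_n]$ converges locally to the same tree.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Since $\tilde P$ is perfect, all maximum matchings are perfect. Let $M$ be a perfect matching. We show by induction on $k$ that $M$ contains all edges of $\tilde P$ in layer $k$. The neighbors of $(y_j,k)$ are $(x_j,k)$ and some vertices $(x_i,k-1)$, none if $k=1$. By the induction hypothesis $(x_i,k-1)$ is matched to $(y_i,k-1)$, so $(y_j,k)$ can only be matched to $(x_j,k)$. Hence $M=\tilde P$.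

(2) There are $2NL$ vertices and $NL+(|E(H)|-N)(L-1)$ edges.

(3) Let $\bar G$ be defined like $G$ with layers $k\in\mathbb Z$, so that $G$ is the subgraph of $\bar G$ induced by the layers $1,\dots,L$. Each edge of $H$ at a vertex $z$ gives exactly one edge of $\bar G$ at $(z,k)$, so $(z,k)\mapsto z$ is a covering $\bar G\to H$. An edge changes the layer by at most $1$, so $B_r(G,(z,k))=B_r(\bar G,(z,k))$ for $r+1\le k\le L-r$. A uniform vertex of $G$ is a pair $(z,k)$ with $z$ uniform in $H$ and $k$ independent and uniform in $\{1,\dots,L\}$. Outside an event of probability at most $2r/L+\mathbb P(B_r(H,z)\text{ is not a tree})$, Lemma~\ref{lem:cover} shows that $B_r(G,(z,k))$ is isomorphic to $B_r(H,z)$. Along the sequence this probability tends to $0$.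
\end{proof}

\section{Many perfect matchings force a weight gap}\label{sec:gap}

A fixed perfect matching of a bipartite graph with sides of size $N$ has expected weight $\mu N$. We show that exponentially many perfect matchings allow a linear gain. For a disjoint union of $N/2$ four-cycles this is immediate: each four-cycle offers two perfect matchings, with independent weights $S,S'$, and $\mathbb E\max(S,S')=2\mu+\frac12\mathbb E|S-S'|>2\mu$. In a graph of large girth there are no such local switches, since two perfect matchings differ along whole cycles, and we need an argument that uses only the number of perfect matchings. We sample a matching from a Gibbs measure slightly tilted toward heavy edges. The gain from an edge $e$ is proportional to how much the probability $p_e$ of using $e$ responds to the weight of $e$, and this response is comparable to the variance $p_e(1-p_e)$. A slight tilt keeps the entropy linear in $N$, and linear entropy forces the sum of these variances to be linear in $N$.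

\begin{lemma}\label{lem:gap}
Let $H$ be a finite bipartite graph with both sides of size $N$, at most $DN$ edges and at least $e^{cN}$ perfect matchings, where $c>0$. Let the weights be i.i.d.\ with an atomless integrable law $\omega$, and let $m,\alpha_0,\alpha_1$ be as in Theorem~\ref{thm:A}. Then
\[
\mathbb E\Big[\max_{M\ \mathrm{perfect}}w(M)\Big]\ge(\mu+\delta)N,\qquad \delta=(\alpha_1-\alpha_0)(1-e^{-c/2})\frac{c^2}{144D}>0 .
\]
\end{lemma}

\begin{proof}
\emph{Two-valued weights.} The weights may be unbounded, so we tilt by a bounded statistic. Let $s_e=\mathbf 1_{w(e)>m}$. Since $\omega$ is atomless, the $s_e$ are i.i.d.\ Bernoulli$(1/2)$; moreover $\alpha_0\le m<\alpha_1$ and $\mu=(\alpha_0+\alpha_1)/2$. With $s=(s_e)_{e\in E(H)}$,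
\[
\mathbb E[w(e)\mid s]=\alpha_0+(\alpha_1-\alpha_0)s_e=\mu+(\alpha_1-\alpha_0)\big(s_e-\tfrac12\big).
\]

\emph{The tilted matching.} Put $\beta=c/2$ and $s(M)=\sum_{e\in M}s_e$. Let $\gamma_s$ be the probability measure on perfect matchings given by $\gamma_s(M)=e^{\beta s(M)}/Z$, where $Z=\sum_Me^{\beta s(M)}$, and let $p_e=\gamma_s(e\in M)$. Given $s$, draw $M$ from $\gamma_s$, conditionally independently of $w$. Then $\mathbb E[w(e)\mathbf 1_{e\in M}\mid s]=\mathbb E[w(e)\mid s]\,p_e$, and $\sum_ep_e=N$, so the expected maximum is at least
\begin{equation}\label{eq:gain}
\mathbb E[w(M)]=\mu N+(\alpha_1-\alpha_0)\sum_e\mathbb E\big[(s_e-\tfrac12)p_e\big].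
\end{equation}

\emph{Response of one edge.} Fix $e$ and the values $s_{e'}$ for $e'\ne e$. Let $A=\sum_{M\ni e}e^{\beta s(M\setminus e)}$ and $B=\sum_{M\not\ni e}e^{\beta s(M)}$; these do not depend on $s_e$, and $A+B>0$. Then $p_e=\psi(s_e)$ with $\psi(x)=Ae^{\beta x}/(Ae^{\beta x}+B)$. The expectation of $(s_e-\frac12)p_e$ over $s_e$ is $\frac14(\psi(1)-\psi(0))$, and
\[
\psi(1)-\psi(0)=\frac{AB(e^\beta-1)}{(Ae^\beta+B)(A+B)}=(1-e^{-\beta})\,\Theta,\qquad \Theta=\frac{ABe^\beta}{(Ae^\beta+B)(A+B)}.
\]
We have $\psi(1)(1-\psi(1))=ABe^\beta/(Ae^\beta+B)^2\le\Theta$ because $A+B\le Ae^\beta+B$, and $\psi(0)(1-\psi(0))=AB/(A+B)^2\le\Theta$ because $Ae^\beta+B\le e^\beta(A+B)$. So $\Theta\ge p_e(1-p_e)$ whatever the value of $s_e$. Taking expectations and summing over $e$,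
\begin{equation}\label{eq:response}
\sum_e\mathbb E\big[(s_e-\tfrac12)p_e\big]\ge\tfrac14(1-e^{-\beta})\,\mathbb E\Big[\sum_ep_e(1-p_e)\Big].
\end{equation}

\emph{Entropy.} Fix $s$. The Shannon entropy $-\sum_M\gamma_s(M)\log\gamma_s(M)$ equals $\log Z-\beta\sum_M\gamma_s(M)s(M)$. As $0\le s(M)\le N$, we have $Z\ge e^{cN}$, and the entropy is at least $cN-\beta N=cN/2$; this is the reason for the choice of $\beta$. A matching is determined by the indicators $\mathbf 1_{e\in M}$, and the entropy of a random vector is at most the sum of the entropies of its coordinates. Hence $cN/2\le\sum_eh(p_e)$ with $h(p)=-p\log p-(1-p)\log(1-p)$.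

We claim $h(p)\le3\sqrt{p(1-p)}$. By symmetry let $p\le\frac12$. From $u\log(1/u)\le1/e$ with $u=\sqrt p$ we get $p\log(1/p)\le\frac2e\sqrt p$. From $\log\frac1{1-p}\le\frac p{1-p}$ we get $-(1-p)\log(1-p)\le p\le\sqrt{p/2}$. Since $\sqrt p\le\sqrt2\sqrt{p(1-p)}$,
\[
h(p)\le\Big(\frac2e+\frac1{\sqrt2}\Big)\sqrt2\,\sqrt{p(1-p)}\le3\sqrt{p(1-p)} .
\]
By the Cauchy--Schwarz inequality over at most $DN$ edges, $cN/2\le3\sqrt{DN}\,\big(\sum_ep_e(1-p_e)\big)^{1/2}$, that is, $\sum_ep_e(1-p_e)\ge c^2N/(36D)$ for every $s$. Inserting this in \eqref{eq:response} and \eqref{eq:gain} gives the lemma.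
\end{proof}

\section{The negative answer}\label{sec:proofA}

The two preceding sections combine into a criterion that does not refer to regularity.

\begin{proposition}\label{prop:obstruction}
Assume \textup{(i)--(iii)}. Suppose there are constants $D,c>0$ and an admissible sequence of deterministic bipartite graphs $H_n$ with both sides of size $N_n$, at most $DN_n$ edges and at least $e^{cN_n}$ perfect matchings. Then $p^*=1$ and $b^*\ge\mu+\delta$, with $\delta>0$ as in Lemma~\ref{lem:gap}. Moreover, for any perfect matchings $P_n$ of $H_n$ and any $L_n\to\infty$, the sequence $G_n=H_n[P_n,L_n]$ is admissible and $G_n$ has exactly one maximum matching, whose performance is $(1,\mu)$. So $(G_n)$ does not have optimal maximum matchings.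
\end{proposition}

\begin{proof}
Let $M_n$ be a perfect matching of $H_n$ of maximum weight, ties being broken by a fixed rule. By \eqref{eq:perf} its performance is $(1,\mathbb E[w(M_n)]/N_n)$. The second entry is at least $\mu+\delta$ by Lemma~\ref{lem:gap}, and at most $\mathbb E\big[\sum_e|w(e)|\big]/N_n\le D\,\mathbb E|w|$ in absolute value. So there is a subsequential limit $(1,b)$ with $b\ge\mu+\delta$, and Theorem~\ref{thm:known2}(b) applied to $(H_n)$ says that $(1,b)$ is lexicographically at most $(p^*,b^*)$. Since $p^*\le1$, we get $p^*=1$ and $b^*\ge b\ge\mu+\delta$.

By Lemma~\ref{lem:layers}(3), $(G_n)$ converges locally to $\mathbb T$. By Lemma~\ref{lem:layers}(2) its average degree differs from $|E(H_n)|/N_n=2|E(H_n)|/|V(H_n)|$ by at most $D/L_n$, so it tends to $\mathbb E[\pi]$. By Lemma~\ref{lem:layers}(1) an almost surely maximum matching of $G_n$ equals $\tilde P_n$. This matching is perfect and does not depend on the weights, so its performance is $(1,\mu)$ for every $n$, and $(1,\mu)\ne(p^*,b^*)$.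
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Here $\hat\phi(x)=x^{d-1}$, so $f\circ f(t)=(1-(1-t)^{d-1})^{d-1}$ is a polynomial of degree $(d-1)^2\ge4$. It has finitely many fixed points, so (iii) holds.

The girth of a graph is the length of its shortest cycle. By the Erd\H{o}s--Sachs theorem there are finite simple $d$-regular graphs $Q_n$ with girth tending to infinity. A ball of radius $r$ that is not a tree contains a cycle of length at most $2r+1$ (add a missing edge to a breadth-first spanning tree), so for large $n$ all balls of radius $r$ in $Q_n$ are trees, and by regularity they are isomorphic to the ball of $T_d$. Let $H_n$ be the bipartite double cover of $Q_n$. It is simple, $d$-regular and bipartite with sides of equal size $N=N_n$, it has $dN$ edges, and it converges locally to $T_d$ by Corollary~\ref{cor:double}. Thus $(H_n)$ is admissible.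

It remains to count perfect matchings. The permanent of an $N\times N$ matrix $(a_{ij})$ is $\sum_\sigma\prod_ia_{i\sigma(i)}$, summed over all permutations $\sigma$; for the $0$--$1$ matrix $\mathsf B$ recording adjacency between the two sides of $H_n$, it is the number of perfect matchings. The van der Waerden inequality \cite{Egorychev,Falikman} states that a non-negative $N\times N$ matrix with all row and column sums equal to $1$ has permanent at least $N!/N^N$. Applied to $\mathsf B/d$, and with $N!/N^N\ge e^{-N}$, it shows that $H_n$ has at least $(d/e)^N=e^{cN}$ perfect matchings, where $c=\log d-1$. This is where $d\ge3$ enters: $c>0$ because $d>e$. Proposition~\ref{prop:obstruction} with $D=d$ completes the proof.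
\end{proof}

\begin{remark}
In this proof the absence of atoms is used to split $\omega$ into two halves with different means; some such assumption is needed, since for constant weights the second coordinate is $\mu$ times the first and no gap can arise. The density in (ii) and hypothesis (iii) are used only to invoke Theorems~\ref{thm:known1} and~\ref{thm:known2}. The convention on the root plays no role for the graphs $G_n$, which have no choice of maximum matching at all.
\end{remark}

\section{Repairing nearly maximum matchings}\label{sec:repair}

We turn to the positive results, beginning with the first coordinate. For every finite graph $G$ fix a maximum matching $M^0(G)$, chosen as a function of $G$ alone.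

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}]
Let $a_n=\mathbb E[2\nu(G_n)/|V_n|]$; by \eqref{eq:perf} this is the first coordinate of every maximum matching. Given $G_n$, the weights on $M^0(G_n)$ are i.i.d.\ with mean $\mu$, so $\operatorname{perf}(M^0(G_n))=(a_n,\mu a_n)$. If $a$ is a limit point of $(a_n)$, then $(a,\mu a)$ is a subsequential limit of performances, and Theorem~\ref{thm:known2}(b) gives $a\le p^*$. The matchings $M_n$ of Theorem~\ref{thm:known2}(a) satisfy $p_n(M_n)\le a_n$ and $p_n(M_n)\to p^*$, so $\liminf a_n\ge p^*$.
\end{proof}

The heuristic of the introduction becomes a proof under the following property, which involves no weights. The \emph{deficiency} of a matching $M$ of $G$ is $\operatorname{def}(M)=\nu(G)-|M|$.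

\begin{definition}
A sequence $(G_n)$ is \emph{repairable} if for all random matchings $M_n$ of $G_n$ with $\operatorname{def}(M_n)/|V_n|\to0$ in probability there are maximum matchings $M_n'$ of $G_n$ with $|M_n\triangle M_n'|/|V_n|\to0$ in probability.
\end{definition}

\begin{example}
The graphs $G_n=H_n[P_n,L_n]$ of Theorem~\ref{thm:A} are not repairable. The graph $H_n-P_n$ is regular of degree $d-1\ge1$ and bipartite, so it has a perfect matching $P_n'$ by K\"onig's theorem. The copies in $G_n$ of the edges of $P_n'$ form a matching with $N_n(L_n-1)$ edges, of deficiency $N_n=o(|V_n|)$, disjoint from the only maximum matching.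
\end{example}

\begin{lemma}\label{lem:transfer}
Assume \textup{(i)--(iii)}. An admissible repairable sequence has optimal maximum matchings.
\end{lemma}

\begin{proof}
Two points need care. The weights are unbounded, so changing few edges must be shown to change little weight. And $|E_n|/|V_n|$ converges only in probability, so on a rare event with many edges a weight-dependent matching could contribute to expectations in an uncontrolled way. We remove that event first.

Let $C=\mathbb E[\pi]+1$ and $\mathcal G_n=\{|E_n|\le C|V_n|\}$, so $\mathbb P(\mathcal G_n)\to1$. Let $\hat G_n=G_n$ on $\mathcal G_n$, and let $\hat G_n$ be the edgeless graph on $V_n$ otherwise; let $\hat w_n$ be the restriction of $w_n$ to its edges. Since $\hat G_n=G_n$ with probability tending to $1$, the sequence $(\hat G_n)$ is admissible. Let $\hat M_n$ be the matchings given by Theorem~\ref{thm:known2}(a) for $(\hat G_n)$, sampled from their conditional law given $(\hat G_n,\hat w_n)$ with extra randomness independent of $(G_n,w_n,o_n)$. They are matchings of $G_n$, empty off $\mathcal G_n$, and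
\[
\mathbb E\Big[\frac{2|\hat M_n|}{|V_n|}\Big]\to p^*,\qquad\mathbb E\Big[\frac{2w_n(\hat M_n)}{|V_n|}\Big]\to b^* .
\]
By Theorem~\ref{thm:B}(1), the non-negative variable $(\nu(G_n)-|\hat M_n|)/|V_n|$ has expectation tending to $0$. Repairability gives maximum matchings $M_n'$ of $G_n$ with $|\hat M_n\triangle M_n'|/|V_n|\to0$ in probability, hence in $L^1$ because this ratio is at most $1$. For every $\tau>0$, splitting the edges of $\hat M_n\triangle M_n'$ according to whether $|w_n(e)|\le\tau$,
\[
\mathbb E\Big[\frac{2|w_n(M_n')-w_n(\hat M_n)|}{|V_n|};\mathcal G_n\Big]\le2\tau\,\mathbb E\Big[\frac{|\hat M_n\triangle M_n'|}{|V_n|}\Big]+2\,\mathbb E\Big[\frac1{|V_n|}\sum_{e\in E_n}|w_n(e)|\mathbf 1_{|w_n(e)|>\tau};\mathcal G_n\Big].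
\]
The first term tends to $0$. The event $\mathcal G_n$ depends on $G_n$ only, so the second is at most $2C\,\mathbb E[|w|;|w|>\tau]$. Letting $n\to\infty$ and then $\tau\to\infty$, and using that $\omega$ is integrable, the left side tends to $0$.

Let $M_n^*$ be a maximum matching of $G_n$ of largest weight on $\mathcal G_n$, ties being broken by a fixed rule, and $M_n^*=M^0(G_n)$ off $\mathcal G_n$. It is a function of $(G_n,w_n)$. The contribution of $\mathcal G_n^c$ to $b_n(M_n^*)$ is at most $\mathbb E|w|\,\mathbb P(\mathcal G_n^c)$ in absolute value, since $M^0(G_n)$ ignores the weights and has at most $|V_n|/2$ edges. On $\mathcal G_n$ we have $w_n(M_n^*)\ge w_n(M_n')$. As $\hat M_n$ is empty off $\mathcal G_n$,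
\[
b_n(M_n^*)\ \ge\ \mathbb E\Big[\frac{2w_n(\hat M_n)}{|V_n|}\Big]-o(1)-\mathbb E|w|\,\mathbb P(\mathcal G_n^c)\ \longrightarrow\ b^* .
\]
Conversely $|b_n(M_n^*)|\le(2C+1)\,\mathbb E|w|$, and $p_n(M_n^*)\to p^*$ by Theorem~\ref{thm:B}(1). Every limit point $b$ of the bounded sequence $b_n(M_n^*)$ thus gives a subsequential limit $(p^*,b)$, and Theorem~\ref{thm:known2}(b) yields $b\le b^*$. Hence $\operatorname{perf}(M_n^*)\to(p^*,b^*)$.
\end{proof}

\section{Expanders}\label{sec:expanders}

An \emph{augmenting path} for a matching $M$ is a path between two unmatched vertices whose edges alternate between $E\setminus M$ and $M$. Exchanging the two kinds of edges along it gives a matching with one more edge, and the number of edges changed is the length of the path. In an expander, the set of vertices reachable by alternating paths from the $k$ unmatched vertices of one side grows geometrically, so it fills half of the side after about $\log(N/k)$ steps. The paths get longer as $k$ decreases, but the lengths $\log(N/k)$ have a small sum. The layered graphs escape this argument: the copies of the $x_i$ in the layers above $L/2$ have exactly as many neighbors as elements.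

\begin{lemma}\label{lem:augment}
Let $G$ be a $\kappa$-expanding bipartite graph with sides $X,Y$ of size $N\ge1+1/\kappa$, and let $M$ be a matching with $k=N-|M|\ge1$. Put $t=\lceil\log(N/k)/\log(1+\kappa)\rceil$. Then $M$ has an augmenting path of length at most $4t+1$.
\end{lemma}

\begin{proof}
Orient the edges outside $M$ from $X$ to $Y$ and the edges of $M$ from $Y$ to $X$. Let $X^0\subseteq X$ and $Y^0\subseteq Y$ be the sets of unmatched vertices, both of size $k$. Directed paths from $X^0$ to $Y^0$ are augmenting paths, and a shortest directed walk from $X^0$ to $Y^0$ is a path, so it suffices to find a directed walk of length at most $4t+1$. Suppose there is none of length at most $2t+1$.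

Let $S_i\subseteq X$ be the set of vertices of $X$ reachable from $X^0$ in at most $2i$ steps; thus $S_0=X^0$ and the $S_i$ increase. Let $i\le t-1$, $x\in S_i$ and $y$ a neighbor of $x$. If $xy\notin M$, then $y$ is reachable in at most $2i+1$ steps, so $y\notin Y^0$, and the $M$-partner of $y$ is reached one step later and lies in $S_{i+1}$. If $xy\in M$, the partner of $y$ is $x\in S_{i+1}$. So every vertex of $\mathcal N(S_i)$ is matched to a vertex of $S_{i+1}$, and $|S_{i+1}|\ge|\mathcal N(S_i)|\ge(1+\kappa)|S_i|$ as long as $|S_i|\le N/2$. If $|S_i|\le N/2$ for all $i\le t-1$, then $|S_t|\ge(1+\kappa)^tk\ge N$. In all cases $|S_t|>N/2$. Reversing all arrows exchanges the roles of $X$ and $Y$, so the set $T_t\subseteq Y$ of vertices from which $Y^0$ is reachable in at most $2t$ steps also has $|T_t|>N/2$.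

A subset of $S_t$ of size $\lfloor N/2\rfloor$ has at least $(1+\kappa)\frac{N-1}2\ge\frac N2$ neighbors, because $\kappa(N-1)\ge1$. Hence $|\mathcal N(S_t)|+|T_t|>N$, and there is an edge $xy$ with $x\in S_t$ and $y\in T_t$. If $xy\notin M$, go from $X^0$ to $x$, then to $y$, then to $Y^0$, in at most $4t+1$ steps. If $xy\in M$, then $x\notin X^0$ and the only edge directed into $x$ comes from $y$, so $y$ is reachable from $X^0$ in at most $2t-1$ steps, and $Y^0$ in at most $4t-1$.
\end{proof}

To apply this to double covers we derive expansion from the spectrum. The adjacency matrix of a $d$-regular graph has the eigenvalue $d$ with the constant eigenvector $\mathbf 1$; the eigenvalues on the orthogonal complement of $\mathbf 1$ are called nontrivial.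

\begin{lemma}\label{lem:spectral}
Let $Q$ be $d$-regular on $N$ vertices with all nontrivial eigenvalues at most $\lambda<d$ in absolute value. Then the bipartite double cover of $Q$ is $\kappa$-expanding with $1+\kappa=2d^2/(d^2+\lambda^2)>1$.
\end{lemma}

\begin{proof}
Identify both sides with $V(Q)$; adjacency between them is given by the symmetric adjacency matrix $\mathsf A$ of $Q$. Let $S\neq\emptyset$ lie in one side. The vector $\mathsf A\mathbf 1_S$ is supported on $\mathcal N(S)$ and its entries sum to $d|S|$, so $d^2|S|^2\le|\mathcal N(S)|\,\|\mathsf A\mathbf 1_S\|^2$ by Cauchy--Schwarz. Write $\mathbf 1_S=\frac{|S|}N\mathbf 1+g$ with $g\perp\mathbf 1$ and $\|g\|^2=|S|-|S|^2/N$. Then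
\[
\|\mathsf A\mathbf 1_S\|^2\le d^2\frac{|S|^2}N+\lambda^2\Big(|S|-\frac{|S|^2}N\Big)=\lambda^2|S|+(d^2-\lambda^2)\frac{|S|^2}N\le\frac{d^2+\lambda^2}2|S|
\]
when $|S|\le N/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
By Lemma~\ref{lem:transfer} it suffices to show that $(G_n)$ is repairable. With probability tending to $1$, $G=G_n$ is $\kappa$-expanding with sides of size $N\ge1+1/\kappa$; on the complementary event take $M_n'=M^0(G_n)$. On the good event, Lemma~\ref{lem:augment} shows that a matching that is not perfect can be augmented, so $\nu(G)=N$. Let $M$ have deficiency $k_0\ge1$ and augment it successively for $k=k_0,k_0-1,\dots,1$ along the paths of Lemma~\ref{lem:augment}. We reach a perfect matching $M'$, and since $k_0!\ge(k_0/e)^{k_0}$ gives $\sum_{k\le k_0}\log(N/k)\le k_0(1+\log(N/k_0))$,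
\[
|M\triangle M'|\le\sum_{k=1}^{k_0}\Big(5+\frac{4\log(N/k)}{\log(1+\kappa)}\Big)\le5k_0+\frac{4k_0\,(1+\log(N/k_0))}{\log(1+\kappa)} .
\]
Divided by $N$, the right side is a function of $x=k_0/N$ that tends to $0$ as $x\to0$, because $x\log(1/x)\to0$. So $(G_n)$ is repairable.

Now let $d\ge3$, let $Q_N$ be a uniform simple $d$-regular graph on $N$ vertices, with $dN$ even, and let $N\to\infty$. Since $(d-2)^2>0$ we have $2\sqrt{d-1}<d$; fix $\varepsilon>0$ with $\lambda=2\sqrt{d-1}+\varepsilon<d$. By Friedman's theorem \cite{Friedman,Bordenave}, with probability tending to $1$ all nontrivial eigenvalues of $Q_N$ are at most $\lambda$ in absolute value, and Lemma~\ref{lem:spectral} gives expansion of the double cover. For each fixed length, the number of cycles of that length in $Q_N$ is tight \cite{Bollobas,Wormald}. If $B_r(Q_N,x)$ is not a tree, then $x$ is within distance $r$ of a cycle of length at most $2r+1$, and each such cycle accounts for a number of vertices $x$ bounded in terms of $d$ and $r$. So the fraction of vertices whose ball of radius $r$ is not a tree tends to $0$ in probability, and $Q_N$ converges locally to $T_d$. By Corollary~\ref{cor:double}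 the double covers, which are $d$-regular, are admissible for $\delta_d$; and (iii) holds by Theorem~\ref{thm:A}.
\end{proof}

\section{The range of the best weight on the regular tree}\label{sec:range}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
Recall from Theorem~\ref{thm:A} that $p^*=1$. Let $(G_n)$ be admissible with $|E_n|\le C|V_n|$; this bound serves to make the sequence bounded, $|b_n^{\max}|\le2C\,\mathbb E|w|$. Comparing with $M^0(G_n)$ gives $b_n^{\max}\ge\mu\,\mathbb E[2\nu(G_n)/|V_n|]$, which tends to $\mu$ by part (1). Also $b_n^{\max}$ is the second coordinate of the performance of a heaviest maximum matching, whose first coordinate tends to $p^*$, so Theorem~\ref{thm:known2}(b) bounds its limit points by $b^*$.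

To attain the intermediate values we mix the two extreme behaviors. Let $G_n^{(1)}$ be the graphs of Theorem~\ref{thm:A}, with $s_n$ vertices; for them $b_n^{\max}=\mu$. Let $\lambda<d$ be as in the proof of Theorem~\ref{thm:D}. For each $n$, that proof shows that for large $N$, with positive probability, $Q_N$ has nontrivial eigenvalues at most $\lambda$ in absolute value and at most a fraction $1/n$ of vertices whose ball of radius $n$ is not a tree. Choose one such graph with at least $n$ vertices, and let $G_n^{(2)}$ be its double cover, with $r_n$ vertices. This deterministic sequence satisfies the hypotheses of Theorem~\ref{thm:D}, so $\liminf b_n^{\max}\ge b^*$ for it, and with the upper bound above $b_n^{\max}\to b^*$.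

Fix $\theta\in[0,1]$ and let $G_n$ be the disjoint union of $\lfloor\theta nr_n\rfloor$ copies of $G_n^{(1)}$ and $\lfloor(1-\theta)ns_n\rfloor$ copies of $G_n^{(2)}$, for $n\ge2$. The two parts have $\theta nr_ns_n$ vertices up to an error $s_n$ and $(1-\theta)nr_ns_n$ vertices up to an error $r_n$, so their proportions tend to $\theta$ and $1-\theta$. The law of the ball around a uniform root and the average degree are the corresponding mixtures, so the local limit is $T_d$ and the average degree tends to $d$; also $|E_n|\le d|V_n|/2$. The maximum matchings of a disjoint union are the unions of maximum matchings of the pieces, so $b_n^{\max}$ is the same mixture of the values for $G_n^{(1)}$ and $G_n^{(2)}$, and it tends to $\theta\mu+(1-\theta)b^*$.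
\end{proof}

\section{Leaf removal and a unique fixed point}\label{sec:leaf}

For Theorem~\ref{thm:C} nothing is assumed on $G_n$ beyond its local limit, so the repair must be controlled by local information. The tool is leaf removal, performed in parallel rounds. It splits the vertices into a set $U$ that has to be matched, a set $W$ that supplies the partners, and a core $K$, and it assigns to each vertex of $U$ a level, the round of its removal. We repair along chains on which the level strictly decreases, so vertices of low level are repaired cheaply. The fixed-point hypothesis ensures that all but a small fraction of the vertices are removed within a bounded number of rounds.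

\subsection{The rounds}

Let $G$ be a locally finite graph. Let $W_0$ be its set of isolated vertices and $\Gamma_0=G-W_0$, where removing vertices means passing to the induced subgraph on the others. A \emph{leaf} is a vertex of degree one. In round $r\ge1$, let $U_r$ be the set of neighbors of leaves of $\Gamma_{r-1}$, except that in each component of $\Gamma_{r-1}$ consisting of a single edge only one endpoint, chosen arbitrarily, is put in $U_r$. Let $W_r$ be the set of isolated vertices of $\Gamma_{r-1}-U_r$, and $\Gamma_r=\Gamma_{r-1}-U_r-W_r$. The graphs $\Gamma_r$ decrease and have no isolated vertices. They do not depend on the arbitrary choices, since both endpoints of a single-edge component are removed in either case. For $u\in U_r$ choose a leaf $v(u)$ of $\Gamma_{r-1}$ adjacent to $u$, and call $r$ the \emph{level} of $u$. Put $U=\bigcup_{r\ge1}U_r$, $W=\bigcup_{r\ge0}W_r$, and let $K$ be the set of vertices never removed.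

\begin{lemma}\label{lem:rounds}
\begin{itemize}
\item[(P1)] All neighbors in $G$ of a vertex of $W_r$ lie in $U_1\cup\dots\cup U_r$.
\item[(P2)] For $u\in U_r$ we have $v(u)\in W_r$, and all neighbors of $v(u)$ other than $u$ lie in $U_1\cup\dots\cup U_{r-1}$. The map $u\mapsto v(u)$ is injective on $U$.
\item[(P3)] If $G$ is finite, every edge meets $U$ or lies inside $K$, and $\nu(G)=|U|+\nu(G[K])$, where $G[K]$ is the subgraph induced by $K$.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) For $r=0$ there is nothing to prove. Let $r\ge1$, $v\in W_r$, and let $x$ be a neighbor of $v$. If $x\in\Gamma_{r-1}$, then $x\in U_r$ because $v$ is isolated in $\Gamma_{r-1}-U_r$. Otherwise $x\in U_j\cup W_j$ for some $j<r$. The case $x\in W_j$ is impossible: $x$ is not isolated in $G$, so $j\ge1$, and $v\in\Gamma_{r-1}\subseteq\Gamma_j$ is a neighbor of $x$ in $\Gamma_{j-1}-U_j$.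

(P2) The only neighbor of $v(u)$ in $\Gamma_{r-1}$ is $u$. If $v(u)$ were in $U_r$, it would be adjacent to a leaf, so $u$ would be a leaf and $\{u,v(u)\}$ a single-edge component with both endpoints in $U_r$, which is excluded. So $v(u)$ lies in $\Gamma_{r-1}-U_r$ and is isolated there. Its other neighbors are in $U_1\cup\dots\cup U_r$ by (P1) and outside $\Gamma_{r-1}\supseteq U_r$. Finally $v=v(u)$ determines $r$ through $v\in W_r$, and then $u$ as its only neighbor in $\Gamma_{r-1}$.

(P3) By (P1) an edge with an endpoint in $W$ has its other endpoint in $U$, which gives the first claim. A matching has at most $|U|$ edges meeting $U$ and at most $\nu(G[K])$ edges inside $K$, and by (P2) the edges $uv(u)$ together with a maximum matching of $G[K]$ attain this bound.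
\end{proof}

\subsection{Repair along decreasing chains}

Consider the path with vertices $1,2,\dots,8$ in this order. Then $U_1=\{2,7\}$, $W_1=\{1,8\}$, $U_2=\{4,5\}$, $W_2=\{3,6\}$, and $v(2)=1$, $v(7)=8$, $v(4)=3$, $v(5)=6$. The matching $\{23,45,67\}$ wastes two vertices of $U$ on the edge $45$. Delete it and give $4$ its reserved partner $3$; this displaces $2$, of lower level, which takes its own reserved partner $1$. In the same way $5$ takes $6$ and displaces $7$, which takes $8$. The result is the perfect matching. The next lemma runs this procedure in general.

\begin{lemma}\label{lem:repair}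
Let $M$ be a matching of a finite graph $G$. There is a maximum matching $M'$ of $G$ such that for every $R\ge1$,
\begin{equation}\label{eq:repair}
|M\triangle M'|\le(2R+1)\big(2\operatorname{def}(M)+|K|\big)+|K|+2|\Gamma_R| ,
\end{equation}
where $|\Gamma_R|$ is the number of vertices of $\Gamma_R$.
\end{lemma}

\begin{proof}
By (P3) the edges of $M$ are of four kinds: the set $M_1$ of edges between $U$ and $W$, $y$ edges inside $U$, $z$ edges between $U$ and $K$, and $k\le\nu(G[K])$ edges inside $K$. Let $x$ be the number of vertices of $U$ not covered by $M$. Counting $U$ gives $|U|=|M_1|+2y+z+x$, so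
\[
|M|=|M_1|+y+z+k=|U|-x-y+k\le\nu(G)-x-y ,
\]
that is, $x+y\le\operatorname{def}(M)$. Let $U^\circ$ be the set of vertices of $U$ not covered by $M_1$. Then $|U^\circ|=x+2y+z\le2\operatorname{def}(M)+|K|$.

Start from $M_1$ and treat the vertices of $U^\circ$ one by one, maintaining a matching made of edges between $U$ and $W$. For an uncovered $u_0\in U^\circ$, add the edge $u_0v(u_0)$. If $v(u_0)$ was matched, its partner $u_1$ has strictly smaller level than $u_0$ by (P2); delete $u_1v(u_0)$ and repeat with $u_1$ in place of $u_0$. Levels strictly decrease, so this chain stops, with $u_0$ covered and every previously covered vertex of $U$ still covered. After $|U^\circ|$ chains we have a matching $M_\infty$ between $U$ and $W$ that covers $U$. Let $M'$ be the union of $M_\infty$ and a maximum matching $M_K$ of $G[K]$; by (P3) it is maximum.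

We have $M\triangle M'\subseteq(M_1\triangle M_\infty)\cup(M\setminus M_1)\cup M_K$. Each edge of $M_1\triangle M_\infty$ has exactly one endpoint in $U$, and each vertex of $U$ lies on at most two such edges. Vertices of level greater than $R$ belong to $\Gamma_R$ and account for at most $2|\Gamma_R|$ edges. A vertex of level at most $R$ contributes only if some chain meets it, and a chain meets at most $R$ such vertices, so these account for at most $2R|U^\circ|$ edges. Finally $|M\setminus M_1|=y+z+k\le|U^\circ|+|K|/2$ and $|M_K|\le|K|/2$. Summing gives \eqref{eq:repair}.
\end{proof}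

\begin{remark}
An empty core is not enough; what matters is the speed of removal. In the layered graphs of Theorem~\ref{thm:A} each round removes the lowest and the highest remaining layer, so $K=\emptyset$, but $\Gamma_R$ consists of the layers $R+1,\dots,L-R$ and contains almost all vertices for each fixed $R$.
\end{remark}

\subsection{Leaf removal on the tree}

We first pass from $G_n$ to the limit.

\begin{lemma}\label{lem:local}
Whether $x\in\Gamma_R(G)$ is determined by $B_{3R+1}(G,x)$. Hence, for an admissible sequence, $\mathbb E[|\Gamma_R(G_n)|/|V_n|]\to\rho_R:=\mathbb P(o\in\Gamma_R(\mathbb T))$.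
\end{lemma}

\begin{proof}
For $R=0$ the ball of radius $1$ shows whether $x$ is isolated. For $R\ge1$ let $U_R'$ be the set of all neighbors of leaves of $\Gamma_{R-1}$. It differs from $U_R$ only by endpoints of single-edge components, which lie in $W_R$, so $x\in\Gamma_R$ if and only if $x$ and at least one of its neighbors lie in $\Gamma_{R-1}-U_R'$. Whether a vertex lies in $\Gamma_{R-1}-U_R'$ is decided by which vertices within distance $2$ of it lie in $\Gamma_{R-1}$. So it is enough to know which vertices within distance $3$ of $x$ lie in $\Gamma_{R-1}$, and induction gives the radius $3+(3(R-1)+1)$. The second claim follows from $\mathbb E[|\Gamma_R(G_n)|/|V_n|]=\mathbb P(o_n\in\Gamma_R(G_n))$ and local convergence.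
\end{proof}

To compute on $\mathbb T$ we need a recursion that looks only away from the root. For adjacent vertices $x,y$ of a locally finite tree, call the neighbors of $x$ other than $y$ its \emph{children with respect to $y$}. Define properties $\mathcal L^r$ and $\mathcal U^r$ ($r\ge1$) of the oriented edge $x\to y$ recursively:
\begin{itemize}
\item $x\to y$ is in $\mathcal L^1$ if $x$ has no children with respect to $y$;
\item $x\to y$ is in $\mathcal U^r$ if $c\to x$ is in $\mathcal L^r$ for some child $c$ of $x$;
\item $x\to y$ is in $\mathcal L^{r+1}$ if $c\to x$ is in $\mathcal U^r$ for all children $c$ of $x$.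
\end{itemize}
One should think of $\mathcal L^r$ as ``$x$ becomes a leaf hanging from $y$'' and of $\mathcal U^r$ as ``$x$ is removed because one of its children becomes a leaf''. The classes increase with $r$: $\mathcal L^1\subseteq\mathcal L^2$ since a vertex without children satisfies the third condition vacuously, and $\mathcal L^r\subseteq\mathcal L^{r+1}$ implies $\mathcal U^r\subseteq\mathcal U^{r+1}$, which implies $\mathcal L^{r+1}\subseteq\mathcal L^{r+2}$. Moreover $\mathcal L^s\cap\mathcal U^r=\emptyset$ for all $s,r\ge1$, by induction on $s+r$: for $s=1$ the vertex has no child, and if $x\to y$ is in $\mathcal L^s\cap\mathcal U^r$ with $s\ge2$, some child $c$ has $c\to x$ in $\mathcal L^r\cap\mathcal U^{s-1}$.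

The difficulty is that the actual removal process is not one-directional: a vertex expected to become a leaf could disappear earlier, and then it would not cause the removal of its parent. Part (1) of the next lemma excludes this.

\begin{lemma}\label{lem:types}
Let $x,z$ be adjacent vertices of a locally finite tree with $z\to x$ in $\mathcal L^r$.
\begin{itemize}
\item[(1)] For every $j\ge0$, if $x\in\Gamma_j$ then $z\in\Gamma_j$.
\item[(2)] $x\notin\Gamma_r$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Induction on $r$. Suppose $x\in\Gamma_j$ and $z\notin\Gamma_j$. Since $z$ is not isolated in the tree, it was removed in a round $i$ with $1\le i\le j$, and $x\in\Gamma_j\subseteq\Gamma_i$. If $z\in W_i$, then $x\in U_1\cup\dots\cup U_i$ by (P1), contradicting $x\in\Gamma_i$. So $z\in U_i$. The vertex $h=v(z)$ is a leaf of $\Gamma_{i-1}$ adjacent to $z$, and $h\in W_i$ by (P2), so $h\ne x$ and $h$ is a child of $z$. For $r=1$ this is impossible. For $r\ge2$, the edge $h\to z$ is in $\mathcal U^{r-1}$, so $h$ has a neighbor $g\neq z$ with $g\to h$ in $\mathcal L^{r-1}$. As $h\in\Gamma_{i-1}$, the induction hypothesis gives $g\in\Gamma_{i-1}$. Then $h$ has the two neighbors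 $z$ and $g$ in $\Gamma_{i-1}$ and is not a leaf, a contradiction.

(2) Induction on $r$. Suppose $x\in\Gamma_r$. Then $x\in\Gamma_{r-1}$, and $z\in\Gamma_{r-1}$ by (1). No child $c$ of $z$ is in $\Gamma_{r-1}$: for $r=1$ there is no child, and for $r\ge2$ the edge $c\to z$ is in $\mathcal U^{r-1}$, so $c$ has a neighbor $g$ with $g\to c$ in $\mathcal L^{r-1}$, and the induction hypothesis gives $c\notin\Gamma_{r-1}$. Hence $z$ is a leaf of $\Gamma_{r-1}$ adjacent to $x$. Then $x\in U_r$ or $\{x,z\}$ is a single-edge component of $\Gamma_{r-1}$, and in both cases $x\notin\Gamma_r$.
\end{proof}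

\begin{lemma}\label{lem:rho}
If $f\circ f$ has a unique fixed point in $[0,1]$, then $\rho_r\to0$.
\end{lemma}

\begin{proof}
Let $x$ be the root of a Bienaym\'e--Galton--Watson tree with offspring law $\hat\pi$, attached to an extra vertex $y$, and let $\ell_r,u_r$ be the probabilities that $x\to y$ is in $\mathcal L^r$, $\mathcal U^r$. The subtrees of the children of $x$ are independent copies of the tree, so
\[
\ell_1=\hat\phi(0),\qquad u_r=1-\hat\phi(1-\ell_r)=1-f(\ell_r),\qquad \ell_{r+1}=\hat\phi(u_r)=f(1-u_r)=f(f(\ell_r)).
\]
The sequence $\ell_r$ increases to a limit $\ell_\infty$, a fixed point of the continuous map $f\circ f$, and $\ell_r+u_r\to1+\ell_\infty-f(\ell_\infty)$. Here the hypothesis enters: $f(\ell_\infty)\in[0,1]$ is also a fixed point of $f\circ f$, so $f(\ell_\infty)=\ell_\infty$ by uniqueness. As $\mathcal L^r$ and $\mathcal U^r$ are disjoint, the probability $1-\ell_r-u_r$ that $x\to y$ lies in neither tends to $0$.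

Now consider the root $o$ of $\mathbb T$. If $z\to o$ is in $\mathcal L^r$ for some neighbor $z$, then $o\notin\Gamma_r$ by Lemma~\ref{lem:types}(2). If $z\to o$ is in $\mathcal U^r$ for all neighbors $z$, then each $z$ has a neighbor $g$ with $g\to z$ in $\mathcal L^r$, so no neighbor of $o$ is in $\Gamma_r$, and $o\notin\Gamma_r$ because $\Gamma_r$ has no isolated vertices. Hence $o\in\Gamma_r$ forces some $z\to o$ to lie in neither class, and a union bound gives $\rho_r\le\mathbb E[\pi]\,(1-\ell_r-u_r)\to0$.
\end{proof}

For $\pi=\delta_d$ with $d\ge3$ the map $f(t)=(1-t)^{d-1}$ exchanges $0$ and $1$, so both are fixed points of $f\circ f$; then $\ell_r=u_r=0$, and indeed nothing is ever removed from $T_d$.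

\subsection{Proof of Theorem~\ref{thm:C}}

Hypothesis (iii) holds, since there is one fixed point. Let $(G_n)$ be admissible and let $K_n$ be the core of $G_n$. Since $K_n\subseteq\Gamma_R(G_n)$ for all $R$, Lemmas~\ref{lem:local} and~\ref{lem:rho} give $\limsup_n\mathbb E[|K_n|/|V_n|]\le\inf_R\rho_R=0$. Let $M_n$ be matchings with $\operatorname{def}(M_n)/|V_n|\to0$ in probability, hence in $L^1$ because the ratio is bounded, and let $M_n'$ be given by Lemma~\ref{lem:repair}. For each fixed $R$, \eqref{eq:repair} yields $\limsup_n\mathbb E[|M_n\triangle M_n'|/|V_n|]\le2\rho_R$, and letting $R\to\infty$ shows that the limit is $0$. So $(G_n)$ is repairable, and Lemma~\ref{lem:transfer} applies. It remains to verify uniqueness of the fixed point in the two families; a fixed point exists because $f\circ f$ maps $[0,1]$ continuously to itself.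

\medskip\noindent\emph{The case $\mathbb E[\hat\pi]\le1$ with \textup{(iii)}.} On $[0,1]$ we have $0\le\hat\phi'\le\hat\phi'(1)=\mathbb E[\hat\pi]\le1$, and $(f\circ f)'(t)=\hat\phi'(1-f(t))\,\hat\phi'(1-t)$ is a product of two numbers in $[0,1]$. If $a<b$ were two fixed points, the continuous function $(f\circ f)'\le1$ would have integral $b-a$ over $[a,b]$, so it would equal $1$ there, and $\hat\phi'$ would equal $1$ on $[1-b,1-a]$. A power series constant on an interval is constant, so $\hat\phi'\equiv1$ and, as $\hat\phi(1)=1$, $\hat\phi(x)=x$. Then $f\circ f$ is the identity, contradicting (iii).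

\medskip\noindent\emph{The case $\pi=\mathrm{Poisson}(c)$.} Here $\hat\phi(x)=e^{c(x-1)}$ and $f(t)=e^{-ct}$. Being decreasing, $f$ has exactly one fixed point. A second fixed point of $f\circ f$ therefore gives two distinct numbers exchanged by $f$, say $0<a<b$ with $a=e^{-cb}$ and $b=e^{-ca}$. We show that this forces $c>e$. Put $x=cb$ and $y=ca$, so that $x>y>0$, $y=ce^{-x}$ and $x=ce^{-y}$, that is,
\[
\log c=x+\log y=y+\log x .
\]
Write $x/y=e^{2s}$ with $s>0$. The second equality says $x-y=2s$, whence $y=2s/(e^{2s}-1)=se^{-s}/\sinh s$ and $x=se^s/\sinh s$. So $x+y=2s\coth s$ and $xy=s^2/\sinh^2s$, and averaging the two expressions for $\log c$,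
\[
\log c=\tfrac12\big(x+y+\log(xy)\big)=s\coth s+\log\frac s{\sinh s}.
\]
The right side tends to $1$ as $s\downarrow0$, and its derivative is
\[
\Big(\coth s-\frac s{\sinh^2s}\Big)+\Big(\frac1s-\coth s\Big)=\frac1s-\frac s{\sinh^2s}>0
\]
because $\sinh s>s$. Hence $\log c>1$. For $c\le e$ the fixed point is unique, and the proof of Theorem~\ref{thm:C} is complete. \qed

\begin{thebibliography}{9}

\bibitem{Bollobas} Bollob\'as, 1980.

\bibitem{Bordenave} Bordenave, 2020.

\bibitem{Egorychev} Egorychev, 1981.

\bibitem{ELMP} Nathana\"el Enriquez, Mike Liu, Laurent M\'enard and Vianney Perchet, \emph{Optimal matching under size priority}, arXiv:2601.20502 (2026).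

\bibitem{Falikman} Falikman, 1981.

\bibitem{Friedman} Friedman, 2008.

\bibitem{Wormald} Wormald, 1981.

\end{thebibliography}
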